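\title{The Ramsey threshold for linear cliques in randomly perturbed $3$-graphs}

\begin{abstract}
Let $\tilde K_t$ be the $3$-uniform hypergraph obtained from the clique $K_t$ by adding a new vertex to every edge. How many random triples must be added to an arbitrary $n$-vertex $3$-graph of small positive density so that every red/blue coloring of the result contains a red $\tilde K_t$ or a blue $\tilde K_s$? It was conjectured that for large $t\ge s$ the threshold probability is $n^{-1/m}$, where $m$ is the asymmetric maximal $3$-density of the pair $(\tilde K_t,\tilde K_{\lceil s/2\rceil})$. We disprove this. For all $t\ge s\ge 7$ and every positive density, the smaller probability $Cn^{-1/m'}$ suffices, where $m'$ is the corresponding density of $(\tilde K_t,\tilde K_{\lceil s/3\rceil})$. For $t\ge s\ge 10$ and densities at most $2/9$ this bound is sharp up to the constant.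
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{$3$-graph} is a $3$-uniform hypergraph; $v(G)$ and $e(G)$ denote its numbers of vertices and edges, and the \emph{edge-density} of an $n$-vertex $3$-graph $G$ is $e(G)/\binom n3$. For $t\ge3$ the \emph{linear clique} $\tilde K_t$ is obtained from the graph $K_t$ by \emph{expanding} every pair $\{u,y\}$ to a triple $\{u,y,w_{uy}\}$, with new vertices $w_{uy}$ that are distinct for distinct pairs. It has $t+\binom t2$ vertices and $\binom t2$ edges, any two of which share at most one vertex. The $t$ vertices of $K_t$ form the \emph{core}; they have degree $t-1\ge2$, and all other vertices have degree $1$. Any $j\ge3$ core vertices, together with the edges that expand their pairs, form a $\tilde K_j$.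

We write $\Gamma\to(F_1,F_2)$ if every red/blue coloring of the edges of $\Gamma$ contains a red copy of $F_1$ or a blue copy of $F_2$. Let $\mathbb H(n,p)$ be the random $3$-graph on $[n]=\{1,\dots,n\}$ in which each triple is an edge independently with probability $p$. For a $3$-graph $H$ on $[n]$, the \emph{host}, $H\cup\mathbb H(n,p)$ denotes the union $H\cup R$ with $R\sim\mathbb H(n,p)$. We ask for the least order of $p$ for which $H\cup\mathbb H(n,p)\to(\tilde K_t,\tilde K_s)$ is likely for \emph{every} host of edge-density at least $d$, where $d>0$ is a small constant. Such a host need not contain even a $\tilde K_4$, so random edges are necessary; but the host should do part of the work, and the question is how large a part.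

\subsection*{The densities}
For a $3$-graph $F'$ with at least one edge put $d_3(F')=\frac{e(F')-1}{v(F')-3}$ if $v(F')>3$, and $d_3(F')=\frac13$ if $F'$ is a single edge. The \emph{maximal $3$-density} of $F$ is $m_3(F)=\max\{d_3(F'):F'\subseteq F,\ e(F')\ge1\}$. If $m_3(F_1)\ge m_3(F_2)$, the \emph{asymmetric maximal $3$-density} of the pair is
\[
m_3(F_1,F_2)=\max\left\{\frac{e(F')}{v(F')-3+1/m_3(F_2)}:\ F'\subseteq F_1,\ e(F')\ge1\right\}.
\]
The following heuristic, which is not used in the proofs, explains both quantities. The expected number of ways to extend a fixed triple to a copy of $F'$ in $\mathbb H(n,q)$ has order $n^{v(F')-3}q^{e(F')-1}$, and this equals $1$ when $q=n^{-1/d_3(F')}$. So below $n^{-1/m_3(F)}$ a typical edge lies in no copy of $F$, the copies are scattered, and one expects to be able to avoid them. Now consider a pair $(F_1,F_2)$ and $\mathbb H(n,p)$. An economical way to avoid a red $F_1$ is to color one edge of every copy of $F_1$ blue and all other edges red. A given triple lies in a copy of $F_1$ with probability about $q=n^{v(F_1)-3}p^{e(F_1)}$. If the blue edges behave like $\mathbb H(n,q)$, then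 blue copies of $F_2$ become unavoidable near $q=n^{-1/m_3(F_2)}$. Solving for $p$ gives the exponent $-(v(F_1)-3+1/m_3(F_2))/e(F_1)$, which corresponds to the term $F'=F_1$ in the definition of $m_3(F_1,F_2)$. For linear cliques this term is the maximum: Lemma~\ref{lem:densities} shows that for $3\le b<a$
\begin{equation}\label{eq:exponent}
\frac1{m_3(\tilde K_a,\tilde K_b)}=1+\frac{a-2+\frac2{b+1}}{\binom a2}.
\end{equation}
The right side is strictly decreasing in $b$, so a smaller $b$ means a smaller probability $n^{-1/m_3(\tilde K_a,\tilde K_b)}$.

\subsection*{The conjecture and the results}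
How much can the host contribute? For ordinary graphs there is a natural obstruction. Take a complete bipartite graph as the host and color it blue. A blue $K_s$ has at least $\lceil s/2\rceil$ vertices on one side, so the random edges alone must produce a red $K_t$ or a blue $K_{\lceil s/2\rceil}$. By analogy one may guess that the host halves the smaller clique for linear cliques as well. This is the content of the following conjecture, posed in the paper of Aigner-Horev, Hefetz, and Schacht~\cite{AHS}.

\begin{quote}
\textbf{Conjecture.} There is a constant $d_0\in(0,1)$ such that for all sufficiently large integers $t\ge s$ and every constant $d\in(0,d_0]$ there are $c,C>0$, depending on $t,s,d$, such that the following hold with $m=m_3(\tilde K_t,\tilde K_{\lceil s/2\rceil})$.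
\begin{itemize}
\item[(1)] For every sequence $(H_n)$ of $3$-graphs $H_n$ on $[n]$ with edge-density at least $d$ and every $p=p(n)\ge Cn^{-1/m}$, we have $\Pr[H_n\cup\mathbb H(n,p)\to(\tilde K_t,\tilde K_s)]\to1$.
\item[(2)] There is a sequence $(H_n)$ of $3$-graphs $H_n$ on $[n]$ with edge-density at least $d$ such that for every $p=p(n)\le cn^{-1/m}$, we have $\Pr[H_n\cup\mathbb H(n,p)\to(\tilde K_t,\tilde K_s)]\to0$.
\end{itemize}
\end{quote}

We show that the host does more: it divides $s$ by three. An event holds \emph{whp} if its probability tends to $1$ as $n\to\infty$.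

\begin{theorem}\label{thm:upper}
Let $t\ge s\ge7$, $d\in(0,1)$ and $m'=m_3(\tilde K_t,\tilde K_{\lceil s/3\rceil})$. There is $C=C(t,s,d)$ such that for all $H_n$ on $[n]$ with edge-density at least $d$ and all $p\ge Cn^{-1/m'}$, whp $H_n\cup\mathbb H(n,p)\to(\tilde K_t,\tilde K_s)$.
\end{theorem}

\begin{corollary}\label{cor:disproof}
Let $t\ge s\ge7$, $d\in(0,1)$ and $m=m_3(\tilde K_t,\tilde K_{\lceil s/2\rceil})$. For every $c>0$ and every sequence $(H_n)$ of $3$-graphs on $[n]$ with edge-density at least $d$, the probability that $H_n\cup\mathbb H(n,cn^{-1/m})\to(\tilde K_t,\tilde K_s)$ tends to $1$. Thus part \textup{(2)} of the Conjecture fails for all such $t,s,d$, and the Conjecture is false. Part \textup{(1)} holds for all such $t,s,d$.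
\end{corollary}

The \emph{balanced complete tripartite $3$-graph} on $[n]$ has three parts whose sizes differ by at most one, and its edges are all triples that meet all three parts.

\begin{theorem}\label{thm:lower}
Let $t\ge s\ge10$, $d\in(0,2/9]$ and $m'=m_3(\tilde K_t,\tilde K_{\lceil s/3\rceil})$. Let $H_n$ be the balanced complete tripartite $3$-graph on $[n]$; its edge-density is at least $2/9\ge d$. There is $c>0$ such that for all $p\le cn^{-1/m'}$ we have $\Pr[H_n\cup\mathbb H(n,p)\to(\tilde K_t,\tilde K_s)]\to0$.
\end{theorem}

Hence for $t\ge s\ge10$ the Conjecture becomes true, with $d_0=2/9$, when $\lceil s/2\rceil$ is replaced by $\lceil s/3\rceil$; the exponent of the threshold is given by \eqref{eq:exponent} with $(a,b)=(t,\lceil s/3\rceil)$.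

Section~\ref{sec:three} explains by deterministic arguments where the number three comes from. Sections~\ref{sec:dens}--\ref{sec:upper} prove Theorem~\ref{thm:upper} and Corollary~\ref{cor:disproof}. Section~\ref{sec:lower} proves Theorem~\ref{thm:lower} and is not needed for the disproof.

\subsection*{Conventions}
A \emph{copy} of $F$ is a sub-hypergraph isomorphic to $F$. We only count copies of $3$-graphs without isolated vertices, so a copy is determined by its edge set. There are at most $n^{v(F)}$ copies of $F$ on $[n]$ and at most $v(F)!$ on a given set of $v(F)$ vertices. Consequently,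
\begin{equation}\label{eq:ext}
\text{a set of triples covering $w$ vertices lies in at most $v(F)!\,n^{v(F)-w}$ copies of $F$ on $[n]$.}
\end{equation}
For $A\subseteq[n]$, $R[A]$ consists of the edges of $R$ inside $A$. Logarithms are natural, with base $\mathrm e$. Constants implicit in $O(\cdot)$ may depend on all fixed parameters but not on $n$.

\section{Why the host contributes a factor of three}\label{sec:three}

An edge of the host is useful for building a linear clique only through the pair of core vertices that it expands. So what matters is the graph of pairs covered by host edges. The bipartite obstruction would need this graph to be bipartite, which is impossible: the three pairs inside one host edge form a triangle. The next possibility is a tripartite graph of covered pairs, and it gives the following obstruction.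

\begin{lemma}\label{lem:tripartite}
Let $n\ge3$ and let $H$ be the balanced complete tripartite $3$-graph on $[n]$. Then $H$ has edge-density at least $2/9$. If $t\ge3$, $s\ge7$, $k=\lceil s/3\rceil$, and $R$ is a $3$-graph on $[n]$ with $R\not\to(\tilde K_t,\tilde K_k)$, then $H\cup R\not\to(\tilde K_t,\tilde K_s)$.
\end{lemma}

\begin{proof}
Place each vertex independently and uniformly into one of three parts. A fixed triple meets all three parts with probability $3!/3^3=2/9$, so some part sizes $n_1+n_2+n_3=n$ satisfy $n_1n_2n_3\ge\frac29\binom n3$. If $n_1\ge n_2+2$, then $(n_1-1)(n_2+1)>n_1n_2$, so balanced sizes maximize the product. This proves the first claim.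

Fix a coloring of $R$ with no red $\tilde K_t$ and no blue $\tilde K_k$. Keep it on $R\setminus H$ and color all of $H$ blue. Red edges are red edges of $R$, so there is no red $\tilde K_t$. A blue $\tilde K_s$ would have at least $k$ core vertices in one part. An edge that expands a pair of them has two vertices in that part, so it is not in $H$ and is a blue edge of $R$. These edges would contain a blue $\tilde K_k$ in $R$.
\end{proof}

The same observation shows that $H$ contains no $\tilde K_4$: two of the four core vertices would lie in one part. In the other direction, every dense host can be reduced to one that behaves like $H$ as far as pairs are concerned. The \emph{codegree} of a pair of vertices is the number of edges that contain it.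

\begin{lemma}\label{lem:clean}
Let $d\in(0,1)$, $\varepsilon=d/63$, $\eta=d/100$, $b\ge3$, and let $n$ be large. For every $3$-graph $G$ on $[n]$ with $e(G)\ge\frac d2\binom n3$ there are a partition $[n]=V_1\cup V_2\cup V_3$ and $G'\subseteq G$ with the following properties.
\begin{itemize}
\item[(i)] Every edge of $G'$ meets all three parts, $e(G')\ge\eta n^3$, and every pair of positive codegree in $G'$ has codegree at least $\varepsilon n$ in $G'$.
\item[(ii)] If $Q_1,Q_2,Q_3$ are copies of $\tilde K_b$ with $V(Q_i)\subseteq V_i$, and $u_1u_2u_3\in G'$ whenever $u_i\in V(Q_i)$ for $i=1,2,3$, then $Q_1\cup Q_2\cup Q_3\cup G'$ contains a copy of $\tilde K_{3b}$.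
\end{itemize}
\end{lemma}

\begin{proof}
(i) The random partition from the previous proof shows that for some partition at least $\frac29\cdot\frac d2\binom n3\ge\varepsilon n^3$ edges of $G$ meet all three parts; here $\frac19\binom n3=(1-o(1))\frac{n^3}{54}$. Keep these edges. As long as some pair has positive codegree less than $\varepsilon n$, delete all edges through it. Such a pair has its vertices in different parts, there are $|V_1||V_2|+|V_1||V_3|+|V_2||V_3|\le n^2/3$ such pairs, and each is used at most once because its codegree is $0$ afterwards. So at most $\varepsilon n^3/3$ edges are deleted, and at least $\frac23\varepsilon n^3\ge\eta n^3$ remain.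

(ii) Take the union of the three cores as the core of $\tilde K_{3b}$. Pairs inside one core are expanded by the edges of that $Q_i$, and the $Q_i$ are vertex-disjoint. Each of the $3b^2$ pairs from two different cores lies in an edge $u_1u_2u_3\in G'$, so by (i) it has codegree at least $\varepsilon n$. Expand these pairs one at a time by edges of $G'$, always choosing a third vertex outside $V(Q_1)\cup V(Q_2)\cup V(Q_3)$ that has not been chosen before. At most $3v(\tilde K_b)+3b^2<\varepsilon n$ vertices are ever excluded.
\end{proof}

The smallest instance of (ii) has single vertices in place of the $Q_i$. Take any edge $u_1u_2u_3$ of $G'$ and expand its three pairs by three further edges of $G'$ with distinct new vertices. The result is a $\tilde K_3$ with core $\{u_1,u_2,u_3\}$. So every large $3$-graph of positive density contains $\tilde K_3$, while density $2/9$ does not force $\tilde K_4$. This is the source of the number three.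

\begin{example}\label{ex:seven}
Let $t=s=7$. By \eqref{eq:exponent},
\[
\frac1{m_3(\tilde K_7,\tilde K_3)}=1+\frac{5+\frac12}{21}=\frac{53}{42},\qquad \frac1{m_3(\tilde K_7,\tilde K_4)}=1+\frac{5+\frac25}{21}=\frac{44}{35},
\]
and the difference is $1/210$. Let $H$ be the balanced complete tripartite $3$-graph with parts $V_1,V_2,V_3$, and consider colorings of $H\cup R$ in which $H$ is blue. Proposition~\ref{prop:list} below implies that for $p=Cn^{-53/42}$ whp $R[V_i]\to(\tilde K_7,\tilde K_3)$ for each $i$. If there is no red $\tilde K_7$, then each $V_i$ contains a blue $\tilde K_3$, say $Q_i$, with six vertices. The three cores have nine vertices. The nine pairs inside the cores are expanded by the $Q_i$. Each of the other $27$ pairs meets two parts and is expanded by an edge of $H$ whose third vertex lies in the remaining part; this needs nine unused vertices in each part. We obtain a blue $\tilde K_9\supseteq\tilde K_7$ at a probability that is smaller than the conjectured threshold $n^{-44/35}$ by a factor of order $n^{1/210}$.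
\end{example}

For a general host and coloring, let $G$ be the set of host edges of the majority color, say blue, and pass to $G'$. In the example any three blue blocks $Q_i\subseteq V_i$ were completely joined. Now $G'$ need not contain a complete tripartite $3$-graph with parts of linear size: if $G'$ is random with density $1/2$, the expected number of these with parts of size $\mu n$ is at most $4^n2^{-\mu^3n^3}$. We therefore find the blocks one after the other by averaging. For many pairs $(y,z)\in V_2\times V_3$ the neighborhood of $(y,z)$ in $V_1$ has linear size and contains a blue block, and we need one block $Q_1$ that serves a positive fraction of all pairs. This follows if every set of linear size contains a positive fraction of a \emph{list} of candidate blocks that is fixed before the set and the coloring are known. Section~\ref{sec:list} constructs such a list.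

\section{Densities of linear cliques}\label{sec:dens}

Fix integers $3\le b<a$. Put $F_1=\tilde K_a$, $F_2=\tilde K_b$, $v_i=v(F_i)$, $e_i=e(F_i)$, and
\[
x=\frac2{b+1}\le\frac12,\qquad h=h_{a,b}=\frac{a-2+x}{\binom a2},\qquad \Lambda=n^{2-x}.
\]
For a $3$-graph $G$ let $f(G)=v(G)-(1+h)e(G)$. For a nonempty set $S$ of triples let $v(S)$ be the number of vertices it covers and $g(S)=v(S)-(1+x)|S|$. Thus $n^{f(G)}$ is the order of the expected number of copies of $G$ at the probability $n^{-(1+h)}$ of the random edges, and $n^{g(S)}$ is the same quantity at the probability $n^{-(1+x)}$ of the blue edges in the heuristic of Section~\ref{sec:intro}. The lemma says that both exponents are minimized at the value $2-x$, and where.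

\begin{lemma}\label{lem:densities}
Let $3\le b<a$.
\begin{itemize}
\item[(i)] Every nonempty $S\subseteq E(F_2)$ has $g(S)\ge2-x$, with equality if and only if $|S|=1$ or $S=E(F_2)$. Moreover $1/m_3(F_2)=1+x$.
\item[(ii)] $f(F_1)=2-x$, and there is $\delta=\delta(a,b)>0$ such that $f(F')\ge2-x+\delta$ for all $F'\subseteq F_1$ with $1\le e(F')<e_1$, isolated vertices allowed. Moreover $1/m_3(F_1,F_2)=1+h$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $S$ cover $j$ core vertices, $2\le j\le b$. Each edge of $S$ has its own non-core vertex, so $v(S)=j+|S|$, and $|S|\le\binom j2$. Using $\binom j2-1=\frac{(j-2)(j+1)}2$ we get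
\[
g(S)-(2-x)=j-2-x(|S|-1)\ge(j-2)\Big(1-\frac{j+1}{b+1}\Big)=\frac{(j-2)(b-j)}{b+1}\ge0.
\]
Equality holds throughout exactly when $|S|=\binom j2$ and $j\in\{2,b\}$. For $|S|\ge2$ the inequality $g(S)\ge2-x$ can be rewritten as
\begin{equation}\label{eq:span}
v(S)-3\ge(1+x)(|S|-1),
\end{equation}
that is, $\frac{|S|-1}{v(S)-3}\le\frac1{1+x}$, with equality for $S=E(F_2)$. Isolated vertices do not increase $d_3$, and subgraphs with one edge have $d_3\le\frac13<\frac1{1+x}$. So $m_3(F_2)=\frac1{1+x}=\frac{b+1}{b+3}$. The same formula gives $m_3(F_1)=\frac{a+1}{a+3}>m_3(F_2)$, so $m_3(F_1,F_2)$ is defined.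

(ii) Isolated vertices increase $f$, so let $F'$ have none, and let it cover $j$ core vertices. As in (i), $f(F')=j-he(F')\ge\varphi(j)$, where $\varphi(j)=j-h\binom j2$. By the choice of $h$ we have $\varphi(a)=2-x=f(F_1)$. Also $\varphi(2)=2-h>2-x$, because
\[
x>h\iff x\Big(\binom a2-1\Big)>a-2\iff x>\frac2{a+1}\iff b<a .
\]
Since $\varphi$ is concave and $\varphi(2)>\varphi(a)$, we have $\varphi(j)>2-x$ for $2\le j<a$. If $j=a$ and $e(F')<e_1$, then $f(F')\ge\varphi(a)+h$. There are finitely many $F'$, so $\delta$ exists. Finally, $f(F')\ge2-x$ can be rewritten as $\frac{e(F')}{v(F')-3+(1+x)}\le\frac1{1+h}$, with equality for $F'=F_1$.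
\end{proof}

Part (ii) proves \eqref{eq:exponent}. The hypothesis $b<a$ is what makes $\delta$ positive: for $b=a$ one has $h=x$, and a single edge has $f=2-x$. For $p=Cn^{-(1+h)}$ the lemma gives
\begin{equation}\label{eq:scales}
n^{v_1}p^{e_1}=C^{e_1}\Lambda,\qquad n^{v_1-3}p^{e_1}=C^{e_1}n^{-(1+x)},\qquad n^{v_2-(1+x)e_2}=\Lambda .
\end{equation}
So $\Lambda$ is the order of the expected number of copies of $F_1$ in $\mathbb H(n,p)$, and also of the expected numbers of edges and of copies of $F_2$ in $\mathbb H(n,n^{-(1+x)})$.

\section{A short list of candidate blue cliques}\label{sec:list}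

We keep the notation of Section~\ref{sec:dens}.

\begin{proposition}\label{prop:list}
Let $3\le b<a$ and $0<\mu\le1$. There are $C,\gamma,K>0$ such that for $p=Cn^{-(1+h)}$, whp $R\sim\mathbb H(n,p)$ has a family $\mathcal Q=\mathcal Q(R)$ of copies of $F_2$ in $R$ with $|\mathcal Q|\le K\Lambda$ and the following property: for every $A\subseteq[n]$ with $|A|\ge\mu n$ and every red/blue coloring of $R[A]$ without a red $F_1$, at least $\gamma\Lambda$ members of $\mathcal Q$ lie inside $A$ and have only blue edges.
\end{proposition}

The family of all copies of $F_2$ in $R$ is too long a list. Its expected size has order $n^{f(F_2)}\ge\Lambda n^{\delta}$, by Lemma~\ref{lem:densities}(ii) applied to $F_2\subseteq F_1$, whereas our argument finds only order $\Lambda$ blue copies. The heuristic of Section~\ref{sec:intro} suggests the remedy: only edges that lie in copies of $F_1$ are ever forced to be blue. Call a copy of $F_1$ in $R$ \emph{isolated} if it shares no edge with another copy of $F_1$ in $R$, and let $\mathcal F$ be the set of isolated copies; they are pairwise edge-disjoint. We define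
\[
\mathcal Q=\{\text{copies of $F_2$ whose edges lie in pairwise distinct members of $\mathcal F$}\}.
\]

The plan is as follows. Select one blue edge from each isolated copy of $F_1$ in $A$. If few members of $\mathcal Q$ are blue, then after a few deletions the selected set $I$ is $F_2$-free. The container theorem provides a small subset $S\subseteq I$ that determines a large family of potential copies of $F_1$ with no edge in $I$. A random $R$ should contain many of these, yet almost all copies of $F_1$ in $R[A]$ meet $I$. The work lies in making ``should'' hold for all $A$ and $S$ at once.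

\subsection*{Tools}
We use four standard facts. \emph{Ramsey's theorem}: there is $r$ such that the complete $3$-graph on $r$ vertices satisfies $\to(F_1,F_2)$. For the next two, let $R$ be a random subset of a finite set $\Omega$ that contains each element independently with probability $p$. An event is \emph{increasing} (\emph{decreasing}) if it is preserved under adding elements to (removing elements from) $R$. \emph{Harris' inequality}: if $\mathcal A$ is increasing and $\mathcal B$ is decreasing, then $\Pr[\mathcal A\cap\mathcal B]\le\Pr[\mathcal A]\Pr[\mathcal B]$. \emph{Janson's inequality} \cite[Theorem~2.14]{JLR}: let $X$ be the number of members of a family $\mathcal G$ of nonempty subsets of $\Omega$ that are contained in $R$, let $\lambda=\mathbb EX$, and let $\bar\Delta$ be $\lambda$ plus the expected number of ordered pairs of distinct intersecting members of $\mathcal G$ that are both contained in $R$. Then $\Pr[X\le\lambda-\tau]\le\exp(-\tau^2/(2\bar\Delta))$ for $0\le\tau\le\lambda$.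

The fourth tool is the container theorem. For a hypergraph $\mathcal H$, let $\Delta_j(\mathcal H)$ be the largest number of edges containing a given set of $j$ vertices. A vertex set is \emph{independent} if it contains no edge, and a family of sets is \emph{increasing} if it is closed under taking supersets.

\begin{theorem}[Balogh, Morris and Samotij {\cite[Theorem~2.2]{BMS}}]\label{thm:bms}
For all $\kappa\in\mathbb N$ and $c,\varepsilon_*>0$ there is $C_0$ such that the following holds. Let $\mathcal H$ be a $\kappa$-uniform hypergraph, let $\mathcal U\subseteq2^{V(\mathcal H)}$ be an increasing family with $|W|\ge\varepsilon_*v(\mathcal H)$ and $e(\mathcal H[W])\ge\varepsilon_*e(\mathcal H)$ for all $W\in\mathcal U$, and let $q\in(0,1)$ satisfy $\Delta_j(\mathcal H)\le cq^{j-1}e(\mathcal H)/v(\mathcal H)$ for $j=1,\dots,\kappa$. Then there are a family $\mathcal S$ of subsets of $V(\mathcal H)$ of size at most $C_0qv(\mathcal H)$, a map $\phi\colon\mathcal S\to2^{V(\mathcal H)}\setminus\mathcal U$, and a map $\psi$ from the independent sets of $\mathcal H$ to $\mathcal S$, such that $\psi(I)\subseteq I$ and $I\setminus\psi(I)\subseteq\phi(\psi(I))$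 for every independent set $I$.
\end{theorem}

\subsection*{Fingerprints of $F_2$-free sets}
The first step involves no randomness.

\begin{lemma}\label{lem:containers}
There are $C_0=C_0(a,b)$ and $\rho=\rho(a,b,\mu)>0$ such that for all large $n$ and all $A\subseteq[n]$ with $|A|\ge\mu n$ the following exist: a family $\mathcal S_A$ of subsets of $\binom A3$, each of size at most $C_0\Lambda$, and for each $S\in\mathcal S_A$ a family $\mathcal G_A(S)$ of at least $\rho n^{v_1}$ copies of $F_1$ on $A$, such that for every $F_2$-free set $I\subseteq\binom A3$ there is $S\in\mathcal S_A$ with $S\subseteq I$ for which no member of $\mathcal G_A(S)$ has an edge in $I$.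
\end{lemma}

\begin{proof}
Let $N=|A|$, and let $\mathcal H$ be the $e_2$-uniform hypergraph whose vertices are the triples in $A$ and whose edges are the copies of $F_2$ on $A$. Its independent sets are the $F_2$-free sets. We have $e(\mathcal H)\ge\binom N{v_2}\ge(N/v_2)^{v_2}$ and $v(\mathcal H)\le N^3$, so $e(\mathcal H)/v(\mathcal H)\ge v_2^{-v_2}N^{v_2-3}$. If $j\ge1$ triples lie in a common copy of $F_2$ and cover $w$ vertices, then $w-3\ge(1+x)(j-1)$ by \eqref{eq:span}, which is trivial for $j=1$. So \eqref{eq:ext} gives $\Delta_j(\mathcal H)\le v_2!\,N^{v_2-3}q^{j-1}$ with $q=N^{-(1+x)}$, and the degree condition of Theorem~\ref{thm:bms} holds with $c=v_2!\,v_2^{v_2}$.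

Let $r$ be as in Ramsey's theorem; the all-red coloring shows $r\ge v_1>v_2$. Put $\varepsilon=\frac14r^{-v_2}$ and $\mathcal U=\{W:e(\mathcal H[W])\ge\varepsilon e(\mathcal H)\}$, an increasing family. Since $e(\mathcal H[W])\le|W|\Delta_1(\mathcal H)\le|W|\,c\,e(\mathcal H)/v(\mathcal H)$, every $W\in\mathcal U$ has $|W|\ge(\varepsilon/c)v(\mathcal H)$. Theorem~\ref{thm:bms} with $\varepsilon_*=\varepsilon/c\le\varepsilon$ yields $C_0=C_0(a,b)$, a family $\mathcal S_A$ and maps $\phi,\psi$. Each $S\in\mathcal S_A$ has $|S|\le C_0qN^3\le C_0\Lambda$. Put $D(S)=S\cup\phi(S)$, and let $\mathcal G_A(S)$ be the family of copies of $F_1$ on $A$ with no edge in $D(S)$. If $I$ is $F_2$-free and $S=\psi(I)$, then $S\subseteq I\subseteq D(S)$, which gives the last property.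

It remains to bound $|\mathcal G_A(S)|$ from below. A copy of $F_2$ in $D(S)$ lies in $\phi(S)\notin\mathcal U$ or uses a triple of $S$. So there are fewer than $\varepsilon e(\mathcal H)+|S|\Delta_1(\mathcal H)\le2\varepsilon e(\mathcal H)$ of them for large $n$, since $|S|\Delta_1(\mathcal H)\le cC_0\Lambda e(\mathcal H)/\binom N3$ and $\Lambda=o(N^3)$. Count pairs consisting of a copy of $F_2$ on $A$ and an $r$-subset of $A$ that contains it: each copy lies in $\binom{N-v_2}{r-v_2}$ such subsets and each subset carries at most $r^{v_2}$ copies, so $e(\mathcal H)\binom{N-v_2}{r-v_2}\le r^{v_2}\binom Nr$. Hence at most $2\varepsilon e(\mathcal H)\binom{N-v_2}{r-v_2}\le\frac12\binom Nr$ of the $r$-subsets contain a copy of $F_2$ in $D(S)$. In any other $r$-subset, color the triples of $D(S)$ blue and the rest red; there is no blue $F_2$, so there is a red $F_1$, which is a member of $\mathcal G_A(S)$. Each copy of $F_1$ lies in $\binom{N-v_1}{r-v_1}$ $r$-subsets, so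
\[
|\mathcal G_A(S)|\ge\frac{\frac12\binom Nr}{\binom{N-v_1}{r-v_1}}=\frac{\binom N{v_1}}{2\binom r{v_1}}\ge\rho n^{v_1},\qquad\rho=\frac{(\mu/v_1)^{v_1}}{2\binom r{v_1}}.\qedhere
\]
\end{proof}

\subsection*{Three properties of the random $3$-graph}
For fixed $A$ and $S$, Janson's inequality will show that $R$ misses most of its expected share of $\mathcal G_A(S)$ with probability $\exp(-\Theta(C^{e_1}\Lambda))$. A union bound over all $S\subseteq R$ with $|S|\approx C_0\Lambda$ costs about $(n^3p/\Lambda)^{C_0\Lambda}$, which is $\exp(\Theta(\Lambda\log n))$ because $n^3p/\Lambda=Cn^{x-h}$ and $x>h$. This is too much. But in our application each edge of $S$ comes with its own copy of $F_1$ in $R$, and these copies are edge-disjoint. There are only about $C^{e_1}\Lambda$ copies to choose from, so the cost drops to $\exp(O(\Lambda\log C))$, which is affordable for large $C$. Since $C_0$ and $\rho$ do not depend on $C$, we can fix $C\ge1$ with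
\begin{equation}\label{eq:C}
e_1C^{e_1}\ge C_0\qquad\text{and}\qquad\frac{\rho C^{e_1}}{16}\ge C_0\log\frac{\mathrm e\,e_1C^{e_1}}{C_0}+1 .
\end{equation}

\begin{lemma}\label{lem:random}
Let $C$ be as in \eqref{eq:C}, $p=Cn^{-(1+h)}$, $c_*=(v_1!\,C^{e_1})^{e_2}$. Whp $R\sim\mathbb H(n,p)$ satisfies:
\begin{itemize}
\item[(R1)] At most $\Lambda n^{-\delta/2}$ copies of $F_1$ in $R$ are not isolated.
\item[(R2)] Let $|A|\ge\mu n$ and $S\in\mathcal S_A$. If $R$ contains pairwise edge-disjoint copies $G_e$ $(e\in S)$ of $F_1$ with $e\in G_e$, then $R$ contains more than $\frac12\rho C^{e_1}\Lambda$ members of $\mathcal G_A(S)$.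
\item[(R3)] $|\mathcal Q|\le2c_*\Lambda$.
\end{itemize}
\end{lemma}

\begin{proof}
(R1) Let $P$ be the number of ordered pairs of distinct copies of $F_1$ in $R$ that share an edge. The common vertices and common edges of such a pair form a subgraph $F'$ of $F_1$ with $1\le e(F')<e_1$, possibly with isolated vertices. For each of the finitely many $F'$ there are $O(n^{2v_1-v(F')})$ pairs, each present with probability $p^{2e_1-e(F')}$. By \eqref{eq:scales}, $C\ge1$ and Lemma~\ref{lem:densities}(ii),
\begin{equation}\label{eq:pairs}
\mathbb EP=O\Big(\sum_{F'}\frac{(n^{v_1}p^{e_1})^2}{n^{v(F')}p^{e(F')}}\Big)=O\Big(\sum_{F'}\frac{\Lambda^2}{n^{f(F')}}\Big)=O(\Lambda n^{-\delta}).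
\end{equation}
The number of non-isolated copies is at most $P$, and Markov's inequality gives (R1).

(R2) For fixed $A$ and $S$ let $X$ be the number of members of $\mathcal G_A(S)$ in $R$ and $\lambda=\mathbb EX\ge\rho n^{v_1}p^{e_1}=\rho C^{e_1}\Lambda$. By \eqref{eq:pairs}, $\bar\Delta\le\lambda+\mathbb EP\le2\lambda$ for large $n$, uniformly in $A$ and $S$. Janson's inequality with $\tau=\lambda/2$ gives
\[
\Pr[X\le\tfrac12\rho C^{e_1}\Lambda]\le\Pr[X\le\lambda/2]\le\mathrm e^{-\lambda/16}\le\mathrm e^{-\rho C^{e_1}\Lambda/16}.
\]
The event on the left is decreasing. For given edge-disjoint copies $G_e$, the event $\bigcup_{e\in S}G_e\subseteq R$ is increasing and has probability $p^{e_1|S|}$. By Harris' inequality both events occur with probability at most the product of these bounds. The set of pairs $\{(G_e,e):e\in S\}$ determines $S$, and there are at most $e_1n^{v_1}$ pairs consisting of a copy of $F_1$ and one of its edges. So (R2) fails with probability at most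
\[
2^n\sum_{0\le\sigma\le C_0\Lambda}\binom{e_1n^{v_1}}\sigma p^{e_1\sigma}\,\mathrm e^{-\rho C^{e_1}\Lambda/16}.
\]
We have $\binom{e_1n^{v_1}}\sigma p^{e_1\sigma}\le(\mathrm e\,e_1C^{e_1}\Lambda/\sigma)^\sigma$, read as $1$ for $\sigma=0$. This bound is increasing in $\sigma$ for $\sigma\le e_1C^{e_1}\Lambda$, a range that includes $C_0\Lambda$ by \eqref{eq:C}. Hence each term is at most $\exp\big(C_0\Lambda\log(\mathrm e\,e_1C^{e_1}/C_0)-\rho C^{e_1}\Lambda/16\big)\le\mathrm e^{-\Lambda}$, and the total is at most $2^n(C_0\Lambda+1)\mathrm e^{-\Lambda}\to0$, because $\Lambda\ge n^{3/2}$.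

(R3) A \emph{decorated copy} is a tuple $\tau=(Q,(G_e)_{e\in E(Q)})$, where $Q$ is a copy of $F_2$ on $[n]$ and the $G_e\ni e$ are distinct copies of $F_1$ on $[n]$. Let $W$ be the number of decorated copies with all $G_e\in\mathcal F$; then $|\mathcal Q|\le W$. A first-moment bound would give (R3) only with probability $1/2$, so we bound all moments. Fix $j\in\mathbb N$. If $\tau_1,\dots,\tau_j$ are all counted by $W$, then the copies of $F_1$ that occur in them are pairwise equal or edge-disjoint, and all lie in $R$. For a $j$-tuple with the first property the second has probability $\prod_ip^{e_1\nu_i}$, where $\nu_i$ is the number of copies of $F_1$ in $\tau_i$ that do not occur in $\tau_1,\dots,\tau_{i-1}$. So $\mathbb EW^j\le\beta^j$ if $\beta$ bounds $\sum_{\tau_i}p^{e_1\nu_i}$ for every $i\le j$ and every choice of $\tau_1,\dots,\tau_{i-1}$. Split this sum according to the set $I$ of edges $e$ of $Q_i$ whose copy $G_e$ has occurred before; then $\nu_i=e_2-|I|$. By \eqref{eq:ext} and \eqref{eq:scales}, each edge outside $I$ contributes a factor of at most $v_1!\,n^{v_1-3}p^{e_1}=v_1!\,C^{e_1}n^{-(1+x)}$ for the choice of its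 copy.

If $I=\emptyset$, there are at most $n^{v_2}$ choices for $Q_i$, and the contribution is at most $c_*n^{v_2-(1+x)e_2}=c_*\Lambda$. If $I\ne\emptyset$, the triples of $I$ are among the at most $je_1e_2$ edges of earlier copies, and each determines its copy; so there are $O(1)$ choices. Given $I$, there are at most $v_2!\,n^{v_2-v(I)}$ choices for $Q_i$. The contribution is $O(n^{v_2-v(I)-(1+x)(e_2-|I|)})=O(\Lambda n^{-g(I)})=O(1)$ by Lemma~\ref{lem:densities}(i). So $\beta=c_*\Lambda+O(1)$ works, and Markov's inequality gives $\Pr[W>2c_*\Lambda]\le\mathbb EW^j/(2c_*\Lambda)^j\le(1+o(1))2^{-j}$. Since $j$ is arbitrary, this probability tends to $0$.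
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:list}]
Let $C$ be as in \eqref{eq:C}, $K=2c_*$ and $\gamma=\rho C^{e_1}/4$. Assume (R1)--(R3) and let $n$ be large. Suppose that for some $A$ with $|A|\ge\mu n$ and some coloring of $R[A]$ without a red $F_1$, fewer than $\gamma\Lambda$ members of $\mathcal Q$ lie in $A$ and are blue. Let $\mathcal F_A$ be the set of members of $\mathcal F$ inside $A$. Each $G\in\mathcal F_A$ has a blue edge; choose one, $\chi(G)$. The map $\chi$ is injective, as the members of $\mathcal F$ are edge-disjoint. A copy of $F_2$ formed by edges of $\chi(\mathcal F_A)$ is a blue member of $\mathcal Q$ inside $A$, so there are fewer than $\gamma\Lambda$ such copies. Deleting one edge from each, we obtain $\mathcal F'\subseteq\mathcal F_A$ with $|\mathcal F_A\setminus\mathcal F'|<\gamma\Lambda$ such that $I=\chi(\mathcal F')$ is $F_2$-free. Let $S\subseteq I$ be given by Lemma~\ref{lem:containers}. The copies $\chi^{-1}(e)$, $e\in S$, are edge-disjoint and lie in $R$, so by (R2) more than $2\gamma\Lambda$ members of $\mathcal G_A(S)$ lie in $R$. None of them is in $\mathcal F'$, because each $G\in\mathcal F'$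 has the edge $\chi(G)\in I$. So each is non-isolated or belongs to $\mathcal F_A\setminus\mathcal F'$, and by (R1) there are fewer than $\Lambda n^{-\delta/2}+\gamma\Lambda\le2\gamma\Lambda$ of them, a contradiction.
\end{proof}

\section{Three blue blocks in a dense host}\label{sec:upper}

We now carry out the averaging described at the end of Section~\ref{sec:three}. One point needs care. The sets in which we look for the second block have size $\mu_2n$, where $\mu_2$ depends on the ratio $\gamma/K$ from the first round and hence on $C$, while $C$ has to be large in terms of $\mu_2$. We avoid this circle by splitting $R$ into three random $3$-graphs with their own constants, one for each block.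

\begin{lemma}\label{lem:blocks}
Let $3\le b<a$ and $d\in(0,1)$. There is $C^*$ such that for $p\ge C^*n^{-(1+h_{a,b})}$, whp $R\sim\mathbb H(n,p)$ has the following property: for every $3$-graph $G$ on $[n]$ with $e(G)\ge\frac d2\binom n3$, which may depend on $R$, every red/blue coloring of $R\cup G$ in which all edges of $G$ are blue contains a red $\tilde K_a$ or a blue $\tilde K_{3b}$.
\end{lemma}

\begin{proof}
Let $\varepsilon,\eta$ be as in Lemma~\ref{lem:clean}. Proposition~\ref{prop:list} remains true if $\gamma$ is decreased, so we may assume $\gamma\le K$ in it. Apply it three times, to obtain $(C_i,\gamma_i,K_i)$ from $\mu_i$, where successively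
\[
\mu_1=\varepsilon,\qquad\eta_1=\eta\gamma_1/K_1,\qquad\mu_2=\eta_1/2,\qquad\mu_3=\mu_2\gamma_2/K_2 .
\]
All $\mu_i$ lie in $(0,1)$. Let $C^*=C_1+C_2+C_3$ and $p_i=C_in^{-(1+h)}$. The union of independent $R_i\sim\mathbb H(n,p_i)$, $i=1,2,3$, contains each triple independently with probability $1-\prod_i(1-p_i)\le p_1+p_2+p_3\le p$, so we can couple $R$ with them so that $R\supseteq R_1\cup R_2\cup R_3$. Whp each $R_i$ has the property of Proposition~\ref{prop:list}, with a list $\mathcal Q_i$. Assume this, let $n$ be large, and let $G$ and a coloring without a red $\tilde K_a$ be given. Then every set of at least $\mu_in$ vertices contains at least $\gamma_i\Lambda$ blue members of $\mathcal Q_i$. Take $V_1,V_2,V_3$ and $G'\subseteq G$ from Lemma~\ref{lem:clean}. For $(y,z)\in V_2\times V_3$ let $N(y,z)=\{u\in V_1:uyz\in G'\}$.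

\emph{First block.} Since $e(G')\ge\eta n^3$ and $|N(y,z)|\le n$, at least $\eta n^2$ pairs have $N(y,z)\ne\emptyset$, and then $|N(y,z)|\ge\mu_1n$. So there are at least $\eta n^2\gamma_1\Lambda$ incidences between a pair $(y,z)$ and a blue $Q\in\mathcal Q_1$ with $V(Q)\subseteq N(y,z)$. As $|\mathcal Q_1|\le K_1\Lambda$, some blue $Q_1\in\mathcal Q_1$ satisfies $V(Q_1)\subseteq N(y,z)$ for all $(y,z)$ in a set $L\subseteq V_2\times V_3$ with $|L|\ge\eta_1n^2$.

\emph{Second block.} For $z\in V_3$ let $L(z)=\{y:(y,z)\in L\}\subseteq V_2$. The vertices $z$ with $|L(z)|<\mu_2n$ account for at most $\mu_2n^2$ of the at least $2\mu_2n^2$ pairs in $L$, and every other $z$ accounts for at most $n$ pairs. So at least $\mu_2n$ vertices $z$ have $|L(z)|\ge\mu_2n$. This gives at least $\mu_2n\gamma_2\Lambda$ incidences between a vertex $z$ and a blue $Q\in\mathcal Q_2$ with $V(Q)\subseteq L(z)$. Hence some blue $Q_2\in\mathcal Q_2$ satisfies $V(Q_2)\subseteq L(z)$ for all $z$ in a set $Z\subseteq V_3$ with $|Z|\ge\mu_3n$.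

\emph{Third block.} The set $Z$ contains a blue $Q_3\in\mathcal Q_3$.

If $u_i\in V(Q_i)$ for $i=1,2,3$, then $u_3\in Z$, so $u_2\in L(u_3)$, so $u_1\in N(u_2,u_3)$, that is, $u_1u_2u_3\in G'$. By Lemma~\ref{lem:clean}(ii), $Q_1\cup Q_2\cup Q_3\cup G'$ contains a $\tilde K_{3b}$, and all edges of this union are blue.
\end{proof}

If most host edges are blue, we apply Lemma~\ref{lem:blocks} with $(a,b)=(t,\lceil s/3\rceil)$. If most are red, we interchange the colors and would like to take $(a,b)=(s,\lceil t/3\rceil)$. The lemma needs $b<a$, so we raise $a$ when $s$ is much smaller than $t$, and we have to check that the second application needs no more random edges than the first.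

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
Let $k=\lceil s/3\rceil$, $\ell=\lceil t/3\rceil$ and $s'=\max\{s,\ell+1\}$. The hypothesis $t\ge s\ge7$ gives $k,\ell\ge3$, as Lemma~\ref{lem:blocks} requires. Also $\ell+1\le(t+5)/3<t$, so $k<t$ and $\ell<s'\le t$.

We claim that $h_{s',\ell}\ge h_{t,k}$. If $s'=t$, then $s=t$ because $\ell+1<t$; so $\ell=k$ and equality holds. Otherwise $3\le s'\le t-1$. The sequence $(j-2)/\binom j2$ is non-increasing for $j\ge3$, since comparing the terms $j$ and $j+1$ amounts to $(j-2)(j+1)\ge(j-1)^2$, that is, $j\ge3$. Therefore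
\[
h_{s',\ell}>\frac{s'-2}{\binom{s'}2}\ge\frac{2(t-3)}{(t-1)(t-2)},\qquad\text{while}\qquad h_{t,k}\le\frac{2(t-\frac32)}{t(t-1)}
\]
because $\frac2{k+1}\le\frac12$. The claim follows from $t(t-3)\ge(t-\frac32)(t-2)$, which is equivalent to $t\ge6$.

By Lemma~\ref{lem:densities}(ii), $1/m'=1+h_{t,k}$. Let $C$ be the larger of the constants $C^*$ of Lemma~\ref{lem:blocks} for $(t,k)$ and for $(s',\ell)$, and let $p\ge Cn^{-(1+h_{t,k})}\ge Cn^{-(1+h_{s',\ell})}$. Whp $R\sim\mathbb H(n,p)$ has the property of Lemma~\ref{lem:blocks} for both pairs. Take any coloring of $H_n\cup R$. If at least half of the edges of $H_n$ are blue, let $G$ be the set of these edges and restrict the coloring to $R\cup G$: there is a red $\tilde K_t$ or a blue $\tilde K_{3k}\supseteq\tilde K_s$. Otherwise let $G$ be the set of red edges of $H_n$ and use the property for $(s',\ell)$ with the colors interchanged: there is a blue $\tilde K_{s'}\supseteq\tilde K_s$ or a red $\tilde K_{3\ell}\supseteq\tilde K_t$.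
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:disproof}]
For $s\ge7$ we have $3\le\lceil s/3\rceil\le\frac{s+2}3<\frac s2\le\lceil s/2\rceil<t$. So \eqref{eq:exponent} applies to both pairs and gives $1/m'>1/m$. With $C$ from Theorem~\ref{thm:upper}, we have $cn^{-1/m}\ge Cn^{-1/m'}$ for every $c>0$ and all large $n$, and the theorem gives the limit $1$ at $p=cn^{-1/m}$ for every sequence $(H_n)$. This contradicts (2). Since $Cn^{-1/m}\ge Cn^{-1/m'}$, the theorem also gives (1).
\end{proof}

\section{Coloring the random edges below the threshold}\label{sec:lower}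

By Lemma~\ref{lem:tripartite}, Theorem~\ref{thm:lower} reduces to a statement about $\mathbb H(n,p)$ alone. Throughout this section $k\ge4$, $t\ge8$ and $k<t$, and we use the notation of Section~\ref{sec:dens} with $(a,b)=(t,k)$.

\begin{proposition}\label{prop:zero}
There is $c>0$ such that for $p\le cn^{-(1+h)}$, whp $\mathbb H(n,p)\not\to(F_1,F_2)$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Let $k=\lceil s/3\rceil$. From $t\ge s\ge10$ we get $k\ge4$, $t\ge8$ and $k<t$, and $1/m'=1+h_{t,k}$. Take $c$ from Proposition~\ref{prop:zero}. For $p\le cn^{-1/m'}$, whp $R\not\to(\tilde K_t,\tilde K_k)$, and Lemma~\ref{lem:tripartite} gives $H_n\cup R\not\to(\tilde K_t,\tilde K_s)$ as well as the bound on the density.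
\end{proof}

To prove the proposition we study a minimal subgraph of $R$ with the Ramsey property. In it every edge is needed for both colors, which leads to the following notion. A finite $3$-graph $G$ with at least one edge and no isolated vertices is \emph{closed} if every edge $e$ lies in a copy $T_e$ of $F_1$ and a copy $K_e$ of $F_2$ in $G$ with $E(T_e)\cap E(K_e)=\{e\}$.

\begin{lemma}\label{lem:minimal}
If $R\to(F_1,F_2)$, then $R$ has a closed subgraph.
\end{lemma}

\begin{proof}
Let $R_0\subseteq R$ be edge-minimal with $R_0\to(F_1,F_2)$, without isolated vertices; it has at least one edge. For $e\in E(R_0)$ fix a coloring of $R_0-e$ with no red $F_1$ and no blue $F_2$. Coloring $e$ red creates no blue $F_2$, so it creates a red copy $T_e\ni e$ of $F_1$. Coloring $e$ blue creates no red $F_1$, so it creates a blue copy $K_e\ni e$ of $F_2$. In the fixed coloring $T_e-e$ is red and $K_e-e$ is blue, so $T_e$ and $K_e$ share only $e$.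
\end{proof}

It remains to show that whp $R$ has no closed subgraph. Small closed subgraphs are excluded because they are too dense. A large one is excluded by growing a piece of it of logarithmic size, in steps each of which is unlikely when $c$ is small.

\subsection*{Closed $3$-graphs are dense}
\begin{lemma}\label{lem:closed}
There is $\theta=\theta(t,k)>0$ such that $f(G)\le-\theta e(G)$ for every closed $G$.
\end{lemma}

\begin{proof}
We distribute $f(G)$ over the vertices of large degree and show that each receives a negative amount proportional to its degree. Let $U=\{u:\deg(u)\ge t-1\}$. Every edge $e$ contains two core vertices of $T_e$, and these lie in $U$. Say that $e$ has type A if it has a vertex of degree $1$, type B if it has a vertex of degree in $[2,t-2]$, and type C if all its vertices lie in $U$. In types A and B the other two vertices lie in $U$. Since $v(G)=\sum_e\sum_{u\in e}1/\deg(u)$, we have $f(G)=\sum_ew(e)$ with $w(e)=\sum_{u\in e}\frac1{\deg(u)}-1-h$. For type A the vertex of degree $1$ cancels the term $-1$, so $w(e)=\sum_{u\in e\cap U}\big(\frac1{\deg(u)}-\frac h2\big)$. For types B and C we have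
\[
w(e)\le\sum_{u\in e\cap U}\Big(\frac1{\deg(u)}-\frac h2-\frac14\Big).
\]
For type B this holds because the third vertex contributes at most $\frac12$. For type C it holds because $\frac{1+h}3\ge\frac h2+\frac14$ is equivalent to $h\le\frac12$, and $h<(t-1)/\binom t2=\frac2t\le\frac14$. Let $\beta(u)$ be the number of edges at $u$ that are not of type A. Summing over $e$ gives
\[
f(G)\le\sum_{u\in U}\mathrm{ch}(u),\qquad\mathrm{ch}(u)=1-\tfrac h2\deg(u)-\tfrac14\beta(u).
\]

Let $\theta_1=\frac h2-\frac1{t+1}$. Since $\frac h2=\frac{t-2+x}{t(t-1)}$, we have $\theta_1>0$ if and only if $(t-2+x)(t+1)>t(t-1)$, that is, $x(t+1)>2$, which holds as $k<t$. If $\deg(u)\ge t+1$, then $\mathrm{ch}(u)\le\frac{\deg(u)}{t+1}-\frac h2\deg(u)=-\theta_1\deg(u)$.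

Now let $u\in U$ with $\deg(u)\le t$. We claim that $\beta(u)\ge1$. Otherwise take an edge $e\ni u$; it has a vertex $w\ne u$ of degree $1$. Core vertices have degree at least $2$, so $w$ is the non-core vertex of $e$ in both $T_e$ and $K_e$, and $u$ is a core vertex of both. As $T_e$ and $K_e$ share only $e$, we get $\deg(u)\ge(t-1)+(k-1)-1\ge t+1$, using $k\ge4$. This is a contradiction. Therefore
\[
\mathrm{ch}(u)\le1-\tfrac h2(t-1)-\tfrac14=\tfrac{2-x}t-\tfrac14=-t\theta_2,\qquad\text{where }\theta_2=\tfrac1t\big(\tfrac14-\tfrac{2-x}t\big),
\]
and $\theta_2>0$ because $t\ge8$. So $\mathrm{ch}(u)\le-\theta_2\deg(u)$. As $\sum_{u\in U}\deg(u)\ge2e(G)$, the lemma holds with $\theta=2\min\{\theta_1,\theta_2\}$.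
\end{proof}

This proof is the only place where $k\ge4$ and $t\ge8$ are used, and it is the reason for the hypothesis $s\ge10$ in Theorem~\ref{thm:lower}. For $k=3$ the argument does not exclude a vertex with $\deg(u)=t$ and $\beta(u)=0$, whose charge $1-\frac h2t=\frac{1-x}{t-1}$ is positive.

\subsection*{Two unlikely structures}
The property $R\to(F_1,F_2)$ is increasing, so in proving Proposition~\ref{prop:zero} we may take $p=cn^{-(1+h)}$, where $c\in(0,1]$ is fixed at the end. Let $R\sim\mathbb H(n,p)$. The expected number of copies in $R$ of a fixed $3$-graph $B$ is at most $n^{v(B)}p^{e(B)}\le n^{f(B)}$. Moreover $f(B\cup B')=f(B)+f(B')-f(B\cap B')$, where $B\cap B'$ consists of the common vertices and the common edges. Let $\delta$ be as in Lemma~\ref{lem:densities}(ii), and put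
\[
L=\lceil2/\delta\rceil+2,\qquad Y=e_2Lv_1,\qquad M=\lceil\log n\rceil .
\]
A \emph{chain of length $i$} is a sequence $T_1,\dots,T_i$ of copies of $F_1$ in which each $T_j$, $j\ge2$, shares an edge with $T_1\cup\dots\cup T_{j-1}$ but is not contained in it. The intersection of $T_j$ with this union is a subgraph of $T_j$ with at least one and fewer than $e_1$ edges, so by Lemma~\ref{lem:densities}(ii) adding $T_j$ lowers $f$ by at least $\delta$. Hence
\begin{equation}\label{eq:chain}
f(T_1\cup\dots\cup T_i)\le2-x-(i-1)\delta .
\end{equation}
Whp $R$ has the following two properties.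
\begin{itemize}
\item[(a)] \emph{$R$ contains no chain of length $L$.} For $i=L$ the right side of \eqref{eq:chain} is negative, and the unions of such chains have finitely many isomorphism types.
\item[(b)] \emph{$R$ contains no closed subgraph with at most $Y(M+1)$ edges.} A closed $3$-graph on $[n]$ with $j$ edges and $v$ vertices has $v\le3j$, can be chosen in at most $n^v(v^3)^j$ ways, and satisfies $n^vp^j\le n^{-\theta j}$ by Lemma~\ref{lem:closed}. So the expected number of these subgraphs is at most $\sum_{j\ge1}3j\big((3Y(M+1))^3n^{-\theta}\big)^j\to0$.
\end{itemize}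

\subsection*{Clusters and the exploration}
Assume (a) and (b), and suppose that $R$ has a closed subgraph $R_0$, with fixed copies $T_e$ and $K_e$. The basic step is to take an edge $e$ of the part built so far and to add $K_e$ together with a copy of $F_1$ through each new edge. If everything else is new, the expected number of ways to do this is, up to a constant factor, $n^{v_2-3}(n^{v_1-3}p^{e_1})^{e_2-1}=c^{e_1(e_2-1)}$ by \eqref{eq:scales} and the case of equality in \eqref{eq:span}. This is the small factor that we want to gain. The added copies of $F_1$ may overlap each other or the old part in edges; to keep control of this we always add entire groups of overlapping copies.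

Consider the equivalence relation on the copies of $F_1$ in $R_0$ generated by sharing an edge. A \emph{cluster} is the union of the copies in one class. Every edge $e$ lies in $T_e$, and two clusters with a common edge come from the same class, so the clusters partition $E(R_0)$. Every cluster is the union of a chain of length less than $L$. Indeed, start a chain with any copy $T_1$ of the class. If the union $B$ of the current chain misses an edge of some copy of the class, join $T_1$ to that copy by a sequence of copies in which consecutive ones share an edge; the first copy in this sequence that is not contained in $B$ shares an edge with $B$ and extends the chain. By (a) this stops before length $L$. So a cluster $B$ has fewer than $Lv_1$ vertices and edges, and by \eqref{eq:chain}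
\begin{equation}\label{eq:cluster}
f(B)\le2-x,\ \text{ with equality only if $B$ is a single copy of $F_1$.}
\end{equation}

Fix a linear order of all triples of $[n]$. Let $G_0$ be any cluster, with its edges listed in this order. Given $G_i$, a union of clusters with a list of its edges, stop if $K_e\subseteq G_i$ for all $e\in E(G_i)$. Otherwise \emph{process} the first edge $e$ of the list with $K_e\not\subseteq G_i$: let $B_1,\dots,B_\nu$ be the distinct clusters of the edges of $K_e$ outside $G_i$, put $G_{i+1}=G_i\cup B_1\cup\dots\cup B_\nu$, and append the new edges to the list in the fixed order. Since $\nu<e_2$, a step adds at most $Y$ edges, and these cover at most $Y$ vertices, old and new together. Once $K_e\subseteq G_i$ holds it holds at all later times, so the positions of the processed edges in the list strictly increase. If the process stopped at some $G_i$ with $i<M$, then $G_i$ would be closed, because $T_e$ lies in the cluster of $e$, and it would have at most $Y(M+1)$ edges, contrary to (b). So $G_0,\dots,G_M$ are all defined.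

\subsection*{The change of $f$ in one step}
Consider a step that processes $e$. Put $K=K_e$, $J_0=E(K)\cap E(G_i)\ni e$, and $J_j=E(K)\cap E(B_j)\ne\emptyset$ for $1\le j\le\nu$. The $3$-graphs $G_i,B_1,\dots,B_\nu$ are pairwise edge-disjoint, because $G_i$ is a union of clusters other than the $B_j$. So $J_0,\dots,J_\nu$ partition $E(K)$, and as $\nu\ge1$ each is a proper subset. Call the step \emph{regular} if every $J_j$ $(0\le j\le\nu)$ is a single edge and every $B_j$ is a single copy of $F_1$. Let $N_v$ and $N_e=\sum_je(B_j)$ be the numbers of new vertices and edges. Count the new vertices by adding first those of $K$, at most $v_2-v(J_0)$, and then those of $B_1,\dots,B_\nu$, at most $v(B_j)-v(J_j)$ each, since the vertices covered by $J_j$ lie in $K$. Using \eqref{eq:cluster} and $v(J_j)\ge2-x+(1+x)|J_j|$ from Lemma~\ref{lem:densities}(i),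
\begin{align*}
N_v-(1+h)N_e&\le v_2-v(J_0)+\sum_{j=1}^\nu\big(f(B_j)-v(J_j)\big)\\
&\le v_2-(2-x)-(1+x)\sum_{j=0}^\nu|J_j|=g(E(K))-(2-x)=0 .
\end{align*}
If the step is not regular, the second inequality is strict, by the equality cases of \eqref{eq:cluster} and of Lemma~\ref{lem:densities}(i). The expression $N_v-(1+h)N_e$ takes finitely many values for integers $0\le N_v,N_e\le Y$; let $-\delta'$ be the largest negative one. Then $\delta'=\delta'(t,k)>0$, and every non-regular step has $N_v-(1+h)N_e\le-\delta'$.

\begin{proof}[Proof of Proposition~\ref{prop:zero}]
By Lemma~\ref{lem:minimal} and the discussion above, it suffices to show that whp $R$ contains no sequence $G_0\subseteq\dots\subseteq G_M$ of the kind produced by the exploration. The edge processed at time $i$ depends on the copies $K_e$ and is not determined by $G_0,\dots,G_i$. Choosing it freely in each step would cost a factor $(\log n)^{M}$, which is more than we gain. But the positions of the processed edges increase, so they are determined by a subset $\Pi$ of $\{1,\dots,Y(M+1)\}$, and there are at most $2^{Y(M+1)}$ such subsets. Given $\Pi$, the $3$-graphs $G_0,\dots,G_i$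 determine the list and hence the edge $e$ processed next.

Fix $\Pi$. We bound $\sum p^{e(G_M)}$ over all sequences $(G_0,\dots,G_M)$ of $3$-graphs on $[n]$ in which $G_0$ is the union of a chain of length less than $L$ and each step is of one of two kinds: either it adds $e_1(e_2-1)$ new edges, namely copies of $F_1$ through the edges other than $e$ of some copy $K\ni e$ of $F_2$; or it adds $N_e\le Y$ edges that cover at most $Y$ vertices, of which $N_v$ are new, with $N_v-(1+h)N_e\le-\delta'$. We write $p^{e(G_M)}$ as $p^{e(G_0)}$ times the product of the factors $p^{N_e}$ of the steps, and sum step by step.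

The sum of $p^{e(G_0)}$ over $G_0$ is $O(n^2)$, by \eqref{eq:chain} and because there are finitely many isomorphism types. Given $G_0,\dots,G_i$, steps of the first kind contribute, by \eqref{eq:ext} and \eqref{eq:scales}, at most
\[
v_2!\,n^{v_2-3}\big(v_1!\,n^{v_1-3}p^{e_1}\big)^{e_2-1}=v_2!\,(v_1!)^{e_2-1}c^{e_1(e_2-1)}=:\alpha ,
\]
since $v_2-3-(1+x)(e_2-1)=0$. For a step of the second kind with given $N_v,N_e$, choose at most $Y$ old vertices among the $O(\log n)$ vertices of $G_i$ in $O((\log n)^Y)$ ways, the new vertices in at most $n^{N_v}$ ways, and the new edges on these at most $Y$ vertices in $O(1)$ ways. As $n^{N_v}p^{N_e}\le n^{-\delta'}$, these steps contribute $O((\log n)^Yn^{-\delta'})$, which is at most $\alpha$ for large $n$. So the probability that $R$ contains such a sequence for some $\Pi$ is at most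
\[
2^{Y(M+1)}\cdot O(n^2)\cdot(2\alpha)^M=O\big(n^2(2^{Y+1}\alpha)^M\big).
\]
The constant $Y$ does not depend on $c$, and $\alpha\to0$ as $c\to0$. Choose $c\in(0,1]$ with $2^{Y+1}\alpha\le\mathrm e^{-3}$. Since $M\ge\log n$, the bound is $O(n^{-1})$. Hence whp $R$ has no closed subgraph, and $R\not\to(F_1,F_2)$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{AHS}
Elad Aigner-Horev, Dan Hefetz, and Mathias Schacht,
\emph{Ramsey properties of randomly perturbed hypergraphs},
arXiv:2311.01750 (2023).

\bibitem{BMS}
Balogh, Morris and Samotij,
\emph{Independent sets in hypergraphs},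
J. Amer. Math. Soc. 28 (2015).

\bibitem{JLR}
Janson, {\L}uczak and Ruci\'nski,
\emph{Random Graphs}.

\end{thebibliography}
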